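# The degree of the iterated local permutation polynomials $f_n$

## 1. A power series that decides whether $\deg f_n=n(q-2)$

Let $q=p^r$ be a power of a prime $p$. Every map $\mathbb F_q^n\to\mathbb F_q$ is given by exactly one polynomial whose degree in each variable is less than $q$. We identify the map with this reduced polynomial, and "degree" always means the total degree of the reduced polynomial. Put
$$t(x)=x+\sum_{k=0}^{q-2}x^k,\qquad f_1=x_1,\qquad f_i=t\big(f_{i-1}^{q-2}+x_i^{q-2}\big)\quad(i\ge2),$$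
each $f_i=f_i(x_1,\dots,x_i)$ being reduced. For $p$ odd and $q>3$ let $m=\frac{p-1}2$, let $\delta=1$ if $r=1$ and $\delta=0$ if $r\ge2$, and define $\gamma_l\in\mathbb F_p$ by
$$\Gamma(v)=\sum_{l\ge0}\gamma_lv^l=\left[(1-4v)\left(\frac{1+v}{1-v}+\delta\,\frac{v^m}{1-v^m}\right)\right]^{-1}\in\mathbb F_p[[v]].$$

**Theorem 1.** Let $q=p^r>3$ with $p$ odd, let $n\ge2$, and let $C_n$ be the coefficient of $x_1^{q-2}\cdots x_n^{q-2}$ in $f_n$. Then $\deg f_n=n(q-2)$ if and only if $C_n\neq0$. Moreover $C_n=(-1)^{n+1}\lambda_n$ with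
$$\lambda_{2l+2}=-2(-1)^l\gamma_l,\qquad\lambda_{2l+3}=-4(-1)^l\gamma_l\qquad(l\ge0).$$
Hence $\deg f_n=n(q-2)\iff\gamma_{\lfloor(n-2)/2\rfloor}\ne0$.

The question behind it is a conjecture from Jaime Gutierrez and Jorge Jimenez Urroz, "Permutation and local permutation polynomial of maximum degree", arXiv:2308.01258 (2023).

**Conjecture.** If $q=p^r>3$, $p\ne2$ and $n\ge2$, then $f_n$ has degree $n(q-2)$.

The number $n(q-2)$ is an upper bound for the degree of $f_n$ (we prove this in Section 3), so the conjecture says that $f_n$ always has the largest degree it could have. Theorem 1 turns this into the question whether a sequence in $\mathbb F_p$ ever takes the value $0$.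

Let us read the theorem. The bracket defining $\Gamma$ has constant term $1$, so $\Gamma$ exists. The field enters only through $p$ and through the alternative $r=1$ or $r\ge2$. The values of $n$ come in pairs $2l+2,\,2l+3$, and the degree is maximal for both members of a pair or for neither. When $r\ge2$ the term with $\delta$ is absent and
$$\Gamma=\Gamma_0:=\frac{1-v}{(1+v)(1-4v)}=\frac{2/5}{1+v}+\frac{3/5}{1-4v},\qquad \gamma_l^0:=[v^l]\Gamma_0=\frac{3\cdot4^l+2(-1)^l}5. \tag{1}$$
Here we first work over $\mathbb Q$. The residues are $\frac{1-(-1)}{1+4}=\frac25$ at $v=-1$ and $\frac{3/4}{5/4}=\frac35$ at $v=\frac14$. Since the denominator $(1+v)(1-4v)$ has constant term $1$, $\Gamma_0$ lies in $\mathbb Z[[v]]$, so the $\gamma_l^0$ are integers,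
$$\gamma^0_0,\gamma^0_1,\gamma_2^0,\gamma_3^0,\gamma_4^0,\ldots=1,\,2,\,10,\,38,\,154,\ldots,$$
and $\gamma_l$ is the residue of $\gamma_l^0$ mod $p$. This makes sense for $p=5$ too, although the formula has a $5$ in its denominator. In particular $10\equiv0$ mod $5$:

**Corollary.** If $q=5^r$ with $r\ge2$, then $\deg f_6<6(q-2)$ and $\deg f_7<7(q-2)$.

So the conjecture is false, already for $q=25$ and $n=6$. Three more theorems, stated and proved in Sections 9 to 11, say how false it is: Theorem 2 settles all $q=p^r$ with $r\ge 2$, Theorem 3 treats prime fields, and Theorem 4 shows that $n=6$ is the smallest $n$ at which the conjecture fails.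

## 2. Local permutation polynomials and the Latin square of $f_2$ over $\mathbb F_5$

**Definition.** A polynomial $f\in\mathbb F_q[x_1,\dots,x_n]$ is a *permutation polynomial* (PP) if $f=a$ has exactly $q^{n-1}$ solutions in $\mathbb F_q^n$ for each $a\in\mathbb F_q$. It is a *local permutation polynomial* (LPP) if, for every $i$ and every choice of values of the other $n-1$ variables, the resulting polynomial in $x_i$ permutes $\mathbb F_q$.

For example, $x_1+x_2$ is an LPP. Over $\mathbb F_3$, the polynomial $x_1+x_2^2$ is a PP, because each $x_2$ and $a$ determine $x_1$, but it is not an LPP, because $x_2\mapsto x_2^2$ is not a bijection. For $n=2$ an LPP is the same thing as a Latin square: its table of values has each element once in each row and each column.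

Two bijections of $\mathbb F_q$ are used throughout. Write $\iota(x)=x^{q-2}$. For $q>2$, this is $x\mapsto x^{-1}$ on nonzero elements, and $\iota(0)=0$; so $\iota$ is an involution. Write also
$$s(x)=\sum_{k=0}^{q-2}x^k,\qquad t(x)=x+s(x).$$
We have $s(0)=1$ and $s(1)=q-1=-1$. For $x\ne0,1$ we have $s(x)=\frac{x^{q-1}-1}{x-1}=0$. So $t$ interchanges $0$ and $1$ and fixes everything else; it is an involution too.

Since $f_n=t(\iota(f_{n-1})+\iota(x_n))$, each $f_n$ is an LPP, by induction: in the variable $x_n$ it is a composition of $\iota$, a translation and $t$, and in $x_i$ with $i<n$ it is a bijection (by induction $f_{n-1}$ is one in $x_i$) followed by $\iota$, a translation and $t$.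

**Example.** Let $q=5$. Then $\iota$ sends $0,1,2,3,4$ to $0,1,3,2,4$. The values $f_2(x_1,x_2)=t(\iota(x_1)+\iota(x_2))$, with rows $x_1=0,\dots,4$ and columns $x_2=0,\dots,4$, are
$$\begin{pmatrix}1&0&3&2&4\\0&2&4&3&1\\3&4&0&1&2\\2&3&1&4&0\\4&1&2&0&3\end{pmatrix}.$$
For instance $f_2(2,2)=t(3+3)=t(1)=0$.

## 3. Power sums, and the case $n=2$

One textbook fact drives everything.

**Lemma 1 (power sums).** With $0^0=1$, $\sum_{x\in\mathbb F_q}x^k$ equals $-1$ if $k>0$ and $(q-1)\mid k$, and $0$ for every other $k\ge0$.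

*Proof.* For $k=0$ the sum is $q=0$. If $k>0$ and $(q-1)\mid k$, each nonzero $x$ contributes $1$, and the sum is $q-1=-1$. Otherwise let $g$ generate $\mathbb F_q^*$. Then $g^k\ne1$, and replacing $x$ by $gx$ shows $g^k\sum x^k=\sum x^k$, so the sum is $0$. $\square$

**Lemma 2 (reading off a coefficient).** Let $q>2$ and $B(x)=\sum_{k=0}^{q-1}b_kx^k$. For $0\le j\le q-2$, $\ \sum_{x}x^jB(x)=-b_{q-1-j}$.

*Proof.* The sum is $\sum_kb_k\sum_xx^{k+j}$ with $0\le k+j\le 2q-3<2(q-1)$. The only positive multiple of $q-1$ in this range is $q-1$ itself, attained at $k=q-1-j$. $\square$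

From here until the end of Section 5, $q>3$ and $p=2$ is allowed.

**Step 1 (one coefficient decides the degree).** *This step replaces the total degree by a single coefficient, and that coefficient by a sum of values.* Fix the variables other than $x_i$. By Lemma 2 with $j=0$, the coefficient of $x_i^{q-1}$ in $f_n$ takes the value $-\sum_{x_i}f_n$. Since $f_n$ is an LPP, this equals $-\sum_{a\in\mathbb F_q}a$, which is $0$ by Lemma 1 as $q>2$. So this coefficient is the zero function of the other variables, and being reduced it is the zero polynomial. Hence $\deg_{x_i}f_n\le q-2$ for every $i$. It follows that $\deg f_n\le n(q-2)$, and the only monomial that can have this degree is $x_1^{q-2}\cdots x_n^{q-2}$. Thus $\deg f_n=n(q-2)$ if and only if $C_n\ne0$. This is the first assertion of Theorem 1. Applying Lemma 2 with $j=1$ in each variable in turn,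
$$C_n=(-1)^n\sum_{x\in\mathbb F_q^n}x_1\cdots x_n\,f_n(x). \tag{2}$$

**Example.** For $q=5$, $n=2$, use the table of Section 2. The sums $\sum_{x_2}x_2f_2(x_1,x_2)$ for $x_1=1,2,3,4$ are $23,15,17,17$, that is $3,0,2,2$ mod $5$. So $C_2=1\cdot3+2\cdot0+3\cdot2+4\cdot2=17=2$, and $f_2$ has degree $6=2(q-2)$ over $\mathbb F_5$.

Sums over pairs with $u+w$ fixed will occur all the time, weighted by $\iota(w)$. They are easy to evaluate:

**Lemma 3 (convolution with $\iota$ is differentiation).** Let $q>2$ and let $B(x)=\sum_{k=0}^{q-1}b_kx^k$ be reduced. For every $X\in\mathbb F_q$,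
$$\sum_{w\in\mathbb F_q}B(X-w)\,\iota(w)=B'(X),\qquad B'(x)=\sum_kk\,b_kx^{k-1}.$$

*Proof.* Expanding $(X-w)^k$, the left side is
$$\sum_kb_k\sum_{j\le k}\binom kj(-1)^jX^{k-j}\sum_ww^{j+q-2}.$$
For $0\le j\le q-1$ the exponent $j+q-2$ lies between $q-2$ and $2q-3$, and the only multiple of $q-1$ there (as $q>2$) is $q-1$, for $j=1$. By Lemma 1 the inner sum is $-1$ for $j=1$ and $0$ otherwise. What remains is $\sum_kb_k\,k\,(-1)\,X^{k-1}\,(-1)=B'(X)$. $\square$

The representative $B$ has to be reduced: $x^q$ and $x$ are the same function but have different derivatives.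

## 4. Peeling off $x_n$: the coefficient $C_{n-1}$ drops out

The natural attempt is induction on $n$: compute the coefficient of $x_n^{q-2}$ in $f_n$ as an expression in $f_{n-1}$, and relate $C_n$ to $C_{n-1}$. Let $q$ be odd, fix the first $n-1$ variables and put $y=f_{n-1}$. By Lemma 2 with $j=1$, the substitution $w=\iota(x_n)$, then $w\mapsto-w$ (with $\iota(-w)=-\iota(w)$ because $q$ is odd), and finally Lemma 3,
$$[x_n^{q-2}]f_n=-\sum_w\iota(w)\,t(\iota(y)+w)=\sum_w t(\iota(y)-w)\,\iota(w)=t'(\iota(y)).$$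
Now $t'(x)=1+\sum_{k=1}^{q-2}kx^{k-1}=2+\sum_{e=1}^{q-3}(e+1)x^e$, and $x^e\circ\iota=x^{q-1-e}$ for $1\le e\le q-2$. Writing $j=q-1-e$, so that $e+1=q-j=-j$ in $\mathbb F_p$, we get
$$[x_n^{q-2}]f_n=2-\sum_{j=2}^{q-2}j\,f_{n-1}^{\,j}.$$
Taking the coefficient of $x_1^{q-2}\cdots x_{n-1}^{q-2}$,
$$C_n=-\sum_{j=2}^{q-2}j\cdot[x_1^{q-2}\cdots x_{n-1}^{q-2}]\,f_{n-1}^{\,j}\qquad(n\ge2), \tag{3}$$
where $f_{n-1}^{\,j}$ is reduced. For $n=2$ only $j=q-2$ contributes, and $C_2=-(q-2)=2$, as found above for $q=5$.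

This is exactly where the induction stops. The term $j=1$ is missing from (3), so $C_{n-1}$ does not occur at all. What occurs are the top coefficients of the powers $f_{n-1}^2,\dots,f_{n-1}^{q-2}$, about which the inductive hypothesis says nothing.

The way past this is to carry the top coefficients of *all* powers along. By Lemma 2 applied in each variable, the top coefficient of $f_n^{\,j}$ is $(-1)^n\sum_xx_1\cdots x_nf_n(x)^j$. Grouping the points $x$ by the value of $f_n$, this equals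
$$(-1)^n\sum_{y\in\mathbb F_q}y^j A_n(y),\qquad A_n(y):=\sum_{x:\,f_n(x)=y}x_1\cdots x_n .\tag{4}$$
So one function $A_n:\mathbb F_q\to\mathbb F_q$ of *one* variable contains all these numbers. By Lemma 2 again, for $1\le j\le q-2$, the top coefficient of $f_n^{\,j}$ is $(-1)^{n+1}$ times the coefficient of $x^{q-1-j}$ in $A_n$. We now look for a recursion for $A_n$.

## 5. The weighted fibre sums $A_n$

**Step 2 (the recursion for $A_n$).** *This step expresses $A_n$ through $A_{n-1}$ alone.* Clearly $A_1(y)=y$. For $n\ge2$ we have $f_n=t(\iota(y)+\iota(x_n))$ with $y=f_{n-1}$. Since $t$ is an involution, $f_n=z$ means $\iota(y)+\iota(x_n)=t(z)$. Summing $x_1\cdots x_{n-1}$ over the points with $f_{n-1}=y$ gives $A_{n-1}(y)$, so with $u=\iota(y)$, $w=\iota(x_n)$, hence $y=\iota(u)$, $x_n=\iota(w)$,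
$$A_n(z)=\sum_{u+w=t(z)}(A_{n-1}\circ\iota)(u)\,\iota(w).$$
By Lemma 3 with $B$ the reduced representative of $A_{n-1}\circ\iota$ and $X=t(z)$,
$$A_n=D_n\circ t,\qquad D_n=(A_{n-1}\circ\iota)'. \tag{5}$$

**Example.** For $n=2$: $A_1\circ\iota=x^{q-2}$, so $D_2=(q-2)x^{q-3}=-2x^{q-3}$ and $A_2=-2\,t^{q-3}$. For $q=5$ this is $A_2=3t^2$, so $A_2(0)=3$. In the table of Section 2 the value $0$ occurs at $(0,1),(1,0),(2,2),(3,4),(4,3)$, and indeed $0+0+4+12+12=28=3$ mod $5$.

**Step 3 (coefficients).** *This step rewrites (5) as a recursion for the coefficients of $A_n$ and finds $C_n$ among them.* Composition with $t$ is a small correction: for every function $g$,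
$$g\circ t=g+(g(1)-g(0))\,s .$$
Indeed both sides agree off $\{0,1\}$, where $s=0$; at $0$ the right side is $g(0)+(g(1)-g(0))=g(1)$, and at $1$ it is $g(1)-(g(1)-g(0))=g(0)$.

We claim that $A_n$ has no $x^{q-1}$ term for any $n\ge1$. This holds for $A_1=x$. Suppose $n\ge 2$ and $A_{n-1}=\sum_{k=0}^{q-2}a_kx^k$. Then $A_{n-1}\circ\iota=a_0+\sum_{k=1}^{q-2}a_kx^{q-1-k}$, with exponents between $1$ and $q-2$, so this is reduced. Since $q-1-k=-(k+1)$ in $\mathbb F_p$,
$$D_n=-\sum_{k=1}^{q-2}(k+1)a_kx^{q-2-k},\qquad A_n=D_n+\lambda_ns,\qquad\lambda_n:=D_n(1)-D_n(0). \tag{6}$$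
Here $\deg D_n\le q-3$ and $\deg s=q-2$. So $A_n$ has no $x^{q-1}$ term, which proves the claim by induction. Moreover the coefficient of $x^{q-2}$ in $A_n$ is exactly $\lambda_n$ for $n\ge2$. By (2), (4) with $j=1$, and Lemma 2,
$$C_n=(-1)^n\sum_yy\,A_n(y)=(-1)^n(-\lambda_n)=(-1)^{n+1}\lambda_n\qquad(n\ge2).$$
The difference $D_n(1)-D_n(0)$ is the sum of the non-constant coefficients of $D_n$; the constant term comes from $k=q-2$. So
$$\lambda_n=-\sum_{k=1}^{q-3}(k+1)a_k. \tag{7}$$
For $1\le k\le q-3$ the coefficient of $x^k$ in $D_n$ comes from the index $q-2-k$ in (6); it is $-(q-1-k)a_{q-2-k}=(k+1)a_{q-2-k}$. Hence the coefficient of $x^k$ in $A_n$ is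
$$(k+1)\,a_{q-2-k}+\lambda_n\qquad(1\le k\le q-3). \tag{8}$$
If $1\le k\le q-3$, then $q-2-k$ also lies in $[1,q-3]$. So the coefficients with $1\le k\le q-3$ form a closed system, and $a_0,a_{q-2}$ never influence them. All these numbers lie in $\mathbb F_p$, because $A_1=x$ does and the rules (7), (8) have coefficients in $\mathbb F_p$.

For $n=2$, where $a_1=1$ and all other $a_k=0$, (7) gives $\lambda_2=-2$. This uses $1\le q-3$, that is $q>3$. For $q=3$ the polynomial $D_2=-2x^{0}$ is constant, and $D_2(1)-D_2(0)=0$. This agrees with a direct look: over $\mathbb F_3$ we have $\iota(x)=x$ and $t(x)=2x+1$, so $f_2=2x_1+2x_2+1$ has degree $1<2$.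

## 6. A rank-one perturbation of a weighted flip, and $q=5$ by hand

From now on $p$ is odd and $q>3$, except in the remark on $p=2$ in Section 8.

**Step 4 (linear algebra form).** *This step shifts the index so that the recursion becomes symmetric.* Put $i=k+1\in I=\{2,3,\dots,q-2\}$, and let $\alpha^{(n)}\in\mathbb F_p^I$ be the vector whose $i$-th entry is the coefficient of $x^{i-1}$ in $A_n$. If $k=i-1$, then $q-2-k=q-1-i=(q-i)-1$ is the exponent belonging to the index $q-i\in I$. With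
$$(La)_i=i\,a_{q-i},\qquad\varphi(a)=-\sum_{i\in I}i\,a_i,\qquad\mathbf 1=(1,\dots,1),$$
(7) and (8) say
$$\alpha^{(1)}=e_2,\qquad\lambda_n=\varphi(\alpha^{(n-1)}),\qquad\alpha^{(n)}=L\alpha^{(n-1)}+\lambda_n\mathbf 1\qquad(n\ge2). \tag{9}$$
So $\alpha^{(n)}=M\alpha^{(n-1)}$ with the fixed linear map $M a=La+\varphi(a)\mathbf 1$, a rank-one perturbation of $L$, and $L$ flips $I$ and multiplies by weights.

**Example ($q=5$).** Here $I=\{2,3\}$, $L(a_2,a_3)=(2a_3,3a_2)$ and $\varphi(a)=-2a_2-3a_3$. Starting from $\alpha^{(1)}=(1,0)$: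
$$\lambda_2=-2=3,\quad\alpha^{(2)}=(0,3)+(3,3)=(3,1);\qquad \lambda_3=-9=1,\quad\alpha^{(3)}=(2,9)+(1,1)=(3,0).$$
This agrees with $A_2=3t^2=3x^2+3s=3+3x+6x^2+3x^3$, whose coefficients of $x,x^2$ are $3,1$. Now $\alpha^{(3)}=3\alpha^{(1)}$, so linearity gives $\lambda_{n+2}=3\lambda_n$ for all $n\ge2$. Since $\lambda_2=3$ and $\lambda_3=1$, no $\lambda_n$ vanishes: **the conjecture holds for $q=5$.** We shall find this again from the generating function in Section 10.

## 7. Moments of $L$ and the proof of Theorem 1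

**Step 5 (the powers of $L$).** *This step computes the numbers $\varphi(L^ja)$, the only data of $L$ that we need.* In $\mathbb F_p$ we have $q=0$, so
$$(L^2a)_i=i\,(La)_{q-i}=i(q-i)a_i=-i^2a_i .$$
Thus $L^2$ is diagonal. Also
$$\varphi(La)=-\sum_{i\in I}i\cdot i\,a_{q-i}=-\sum_{i\in I}(q-i)^2a_i=-\sum_{i\in I}i^2a_i.$$
For $j=2h$ we get $\varphi(L^{2h}a)=-(-1)^h\sum i^{2h+1}a_i$. For $j=2h+1$ we apply the last formula to $L^{2h}a$ and get $-(-1)^h\sum i^{2h+2}a_i$. Both cases read
$$\varphi(L^ja)=-\varepsilon_j\sum_{i\in I}i^{j+1}a_i,\qquad\varepsilon_j=(-1)^{\lfloor j/2\rfloor}\qquad(j\ge0). \tag{10}$$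

**Step 6 (the power sums over $I$).** *This step evaluates (10) for $a=\mathbf 1$; it is the only place where $r=1$ and $r\ge2$ differ.* For $k\ge1$ let $S_k=\sum_{i=2}^{q-2}i^k\in\mathbb F_p$. This is a sum over *integers*, reduced mod $p$, not over elements of $\mathbb F_q$. Each residue class mod $p$ occurs $p^{r-1}$ times among $0,\dots,q-1$, so by Lemma 1 for $\mathbb F_p$,
$$\sum_{i=0}^{q-1}i^k=p^{r-1}\sum_{i=0}^{p-1}i^k=-\delta\,[(p-1)\mid k],$$
where $[\,\cdot\,]$ is $1$ if the statement holds and $0$ if not. Removing $i=0,1,q-1$ gives $S_k=-\delta[(p-1)\mid k]-1-(-1)^k$. As $p-1=2m$ is even,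
$$S_k=0\ \text{ for odd }k,\qquad S_{2h}=-2-\delta\,[m\mid h]\quad(h\ge1). \tag{11}$$

**Step 7 (unrolling the recursion).** *This step gives a recursion for the numbers $\lambda_n$ alone.* By (9) and induction, $\alpha^{(n-1)}=L^{n-2}e_2+\sum_{k=2}^{n-1}\lambda_kL^{n-1-k}\mathbf 1$. Applying $\varphi$,
$$\lambda_n=\varphi(L^{n-2}e_2)+\sum_{k=2}^{n-1}\lambda_k\,\varphi(L^{n-1-k}\mathbf 1)\qquad(n\ge2), \tag{12}$$
where by (10) $\varphi(L^je_2)=-\varepsilon_j2^{j+1}$ and $\varphi(L^j\mathbf 1)=-\varepsilon_jS_{j+1}$.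

**Example ($r\ge2$).** For $j=0,1,2,3,4$ we have $\varphi(L^je_2)=-2,-4,8,16,-32$. For $j=0,1,2,3$ we have $\varphi(L^j\mathbf 1)=0,2,0,-2$. Hence
$$\lambda_2=-2,\quad\lambda_3=-4,\quad\lambda_4=8+2\lambda_2=4,\quad\lambda_5=16+2\lambda_3=8,\quad\lambda_6=-32-2\lambda_2+2\lambda_4=-20.$$
The number $-20$ is $0$ when $p=5$. This is already a hand computation of the counterexample.

**Step 8 (generating functions).** *This step solves (12) for all $n$ at once.* Put
$$\Lambda(z)=\sum_{n\ge2}\lambda_nz^{n-2},\qquad U(z)=\sum_{j\ge0}\varphi(L^je_2)z^j,\qquad V(z)=\sum_{j\ge0}\varphi(L^j\mathbf 1)z^j .$$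
Writing $z^{n-2}=z^{k-2}\cdot z\cdot z^{n-1-k}$ in the sum of (12), we get $\Lambda=U+zV\Lambda$. Since $1-zV$ has constant term $1$, it is invertible, and $\Lambda=U/(1-zV)$. Put $v=-z^2$.

For $U$ use $\sum_j\varepsilon_jy^j=1+y-y^2-y^3+\cdots=\frac{1+y}{1+y^2}$ at $y=2z$:
$$U=-2\sum_j\varepsilon_j(2z)^j=-\frac{2(1+2z)}{1+4z^2}=-\frac{2(1+2z)}{1-4v}.$$
For $V$, only the terms with $j+1=2h$, $h\ge1$, survive by (11), and $\varepsilon_{2h-1}=(-1)^{h-1}$. So
$$zV=-\sum_{h\ge1}(-1)^{h-1}S_{2h}z^{2h}=\sum_{h\ge1}(-1)^{h-1}\big(2+\delta[m\mid h]\big)z^{2h}.$$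
As $z^{2h}=(-1)^hv^h$, this is
$$zV=-\sum_{h\ge1}\big(2+\delta[m\mid h]\big)v^h=-\frac{2v}{1-v}-\delta\frac{v^m}{1-v^m},\qquad 1-zV=\frac{1+v}{1-v}+\delta\frac{v^m}{1-v^m}.$$
Therefore
$$\Lambda(z)=-2(1+2z)\,\Gamma(-z^2)=-2(1+2z)\sum_{l\ge0}(-1)^l\gamma_lz^{2l}.$$
The coefficient of $z^{2l}$ is $\lambda_{2l+2}=-2(-1)^l\gamma_l$, and that of $z^{2l+1}$ is $\lambda_{2l+3}=-4(-1)^l\gamma_l$. Since $p$ is odd, $2$ and $4$ are invertible. Together with $C_n=(-1)^{n+1}\lambda_n$ from Step 3 and the degree criterion of Step 1, this proves Theorem 1. $\blacksquare$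

## 8. The counterexample $q=5^r$, and characteristic $2$

*Proof of the Corollary.* Let $q=5^r$, $r\ge2$. Then $\delta=0$, so $\gamma_2=\gamma_2^0=10=0$ in $\mathbb F_5$. By Theorem 1 with $l=2$, $C_6=C_7=0$, and the degrees of $f_6$ and $f_7$ are smaller than $6(q-2)$ and $7(q-2)$. $\blacksquare$

For these $q$ the next value is $\gamma_3=38=3\ne0$, so $C_7=0$ but $C_8\ne0$. Thus no rule $C_n=c_nC_{n-1}$ with constants $c_n$ can hold in general, in agreement with what we saw in Section 4.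

**Remark ($p=2$).** For $q=2^r\ge4$, $\deg f_n<n(q-2)$ for every $n\ge2$. Steps 1 and 2 did not use that $p$ is odd. By the example after (5), $D_2=-2x^{q-3}=0$, so $A_2=0$. By (5), $A_n=0$ for all $n\ge2$, and by (2) and (4) with $j=1$, $C_n=0$.

## 9. Prime powers $q=p^r$ with $r\ge2$: powers of $-4$

**Theorem 2.** For $q=p^r$ with $p$ odd and $r\ge2$, whether the conjecture holds for $q$ (that is, for all $n\ge2$) is decided as follows.

* $p=3$: it holds.
* $p=5$: it fails, exactly for $n=2l+2,\,2l+3$ with $l\equiv2\pmod5$.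
* $p\ge7$: $\deg f_n<n(q-2)$ if and only if $(-4)^l\equiv-\frac23\pmod p$, where $l=\lfloor\frac{n-2}2\rfloor$. So it fails for $q$ if and only if $-\frac23\in\langle-4\rangle\subset\mathbb F_p^*$.

In particular it holds for all $p\equiv13,17\pmod{24}$, and it fails for infinitely many $p$.

*Proof.* Here $\gamma_l=\gamma_l^0\bmod p$, with $5\gamma_l^0=3\cdot4^l+2(-1)^l$ by (1).

**Step 1 ($p=3$).** Reducing mod $3$, $2\gamma_l=2(-1)^l$, so $\gamma_l=(-1)^l\ne0$ for all $l$.

**Step 2 ($p=5$).** *We need $5\gamma_l^0$ mod $25$ in order to know $\gamma_l^0$ mod $5$.* By the binomial theorem $4^l=(-1)^l(1-5)^l\equiv(-1)^l(1-5l)\pmod{25}$. Hence $5\gamma_l^0\equiv(-1)^l(3-15l+2)=(-1)^l(5-15l)\pmod{25}$, and $\gamma_l\equiv(-1)^l(1-3l)\equiv(-1)^l(1+2l)\pmod5$. This vanishes if and only if $l\equiv2\pmod5$.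

**Step 3 ($p\ge7$).** Now $5$ and $3$ are invertible, and $\gamma_l=0$ if and only if $3\cdot4^l\equiv-2(-1)^l$, that is $(-4)^l\equiv-\frac23$. Every element of $\langle-4\rangle$ is $(-4)^l$ for some $l\ge0$, and every $l\ge0$ occurs for some $n$.

**Step 4 (primes $p\equiv13,17\pmod{24}$).** *We show that $-\frac23$ is a non-square while $-4$ is a square.* Such $p$ satisfies $p\equiv1\pmod4$, so $-1$ and hence $-4$ is a square mod $p$, and so is every element of $\langle-4\rangle$. Since $-\frac23=-6/3^2$, and by quadratic reciprocity $\left(\frac3p\right)=\left(\frac p3\right)$ for $p\equiv1\pmod4$,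
$$\left(\frac{-2/3}p\right)=\left(\frac{-6}p\right)=\left(\frac2p\right)\left(\frac p3\right).$$
If $p\equiv13\pmod{24}$, then $p\equiv5\pmod8$ and $p\equiv1\pmod3$, and the product is $(-1)(1)=-1$. If $p\equiv17\pmod{24}$, then $p\equiv1\pmod8$ and $p\equiv2\pmod3$, and the product is $(1)(-1)=-1$. So $-\frac23\notin\langle-4\rangle$, and by Step 3 the conjecture holds for $q$.

**Step 5 (infinitely many failures).** *We show that infinitely many primes $p\ge7$ divide some $3(-4)^l+2$ with $l\ge1$; by Step 3 the conjecture fails for $q=p^r$, $r\ge 2$, for each of them.* Write $3(-4)^l+2=2N_l$ with $N_l=1-6(-4)^{l-1}$. Suppose only finitely many primes $p_1,\dots,p_k\ge7$ divide some $2N_l$, $l\ge1$. Let $M=25\,p_1\cdots p_k$, which is odd, and $l-1=T\phi(M)$, where $T\ge1$ and $\phi$ is Euler's function. By Euler's theorem $N_l\equiv1-6=-5\pmod M$. So no $p_i$ divides $N_l$, and $5$ divides $N_l$ while $25$ does not. Also $N_l$ is odd, and $N_l\equiv1\pmod3$. Any prime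 $\ge7$ dividing $N_l$ would be one of the $p_i$, so there is none, and $|N_l|=5$. But $|N_l|\ge6\cdot4^{l-1}-1>5$ since $l\ge2$, a contradiction. $\blacksquare$

## 10. Prime fields: the extra term $v^m/(1-v^m)$

**Theorem 3.** Let $r=1$.

* $q=5$: the conjecture holds for all $n$.
* $q=p\equiv1\pmod4$, $p\ge13$: it fails, for $n=p+1$ and $n=p+2$.
* $q=p\equiv3\pmod4$, $p\ge7$: the $\gamma_l$ are given by $\gamma_l=\frac{3\cdot4^l+2(-1)^l}5$ for $l<m$, $\gamma_m=-\frac45$, and $\gamma_l=-\gamma_{l-1}+2\gamma_{l-m-1}$ for $l>m$. The conjecture fails if $(-4)^l\equiv-\frac23\pmod p$ for some $0\le l<m$, or if $3(-4)^j\equiv13+10j\pmod p$ for some $0\le j<m$. It fails for $p=7,11,19,23,31,43,47,59,67$.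

The theorem does not decide whether the conjecture fails for *every* prime $q=p\equiv3\pmod4$ with $p\ge7$. The listed primes are all such primes up to $67$.

*Proof.* Let $p\ge5$, $\delta=1$.

**Step 1 (two forms of $\Gamma$).** *The first form gives $\gamma_l$ explicitly for $l<2m$, the second gives a recurrence.* Let $R=\frac{1-v}{1+v}$, so $\Gamma_0=\frac R{1-4v}$. Taking out the factor $\frac1R=\frac{1+v}{1-v}$ in the definition of $\Gamma$,
$$\Gamma=\Gamma_0\Big(1+R\,\frac{v^m}{1-v^m}\Big)^{-1}\equiv\Gamma_0\,(1-Rv^m)\pmod{v^{2m}}, \tag{13}$$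
because $R\frac{v^m}{1-v^m}\equiv Rv^m$ mod $v^{2m}$ and the square of this term is divisible by $v^{2m}$. Hence $\gamma_l=\gamma_l^0$ for $l<m$, and $\gamma_m=\gamma_m^0-1$, since $\Gamma_0R$ has constant term $1$.

For the second form, bring the bracket to a common denominator. Its numerator is
$$(1+v)(1-v^m)+v^m(1-v)=1+v-2v^{m+1},$$
so
$$\Gamma=\frac{(1-v)(1-v^m)}{(1-4v)(1+v-2v^{m+1})}. \tag{14}$$
In $\mathbb F_p$ we have $4^m=2^{p-1}=1$, so $\frac{1-v^m}{1-4v}=\frac{1-(4v)^m}{1-4v}=\sum_{i<m}4^iv^i$. Thus $\Gamma\cdot(1+v-2v^{m+1})=(1-v)\sum_{i<m}4^iv^i$ is a polynomial of degree at most $m$. Comparing coefficients of $v^l$,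
$$\gamma_l=-\gamma_{l-1}+2\gamma_{l-m-1}\qquad(l>m). \tag{15}$$

**Step 2 ($p=5$).** Here $m=2$. Mod $5$ we have $1-4v=1+v$, and
$$1+v-2v^3=(1-v)(1+2v+2v^2)=(1-v)(1-v)(1-2v),$$
because $(1-v)(1-2v)=1-3v+2v^2=1+2v+2v^2$. The numerator of (14) is $(1-v)(1-v^2)=(1-v)^2(1+v)$. So $\Gamma=\frac1{1-2v}$ and $\gamma_l=2^l\ne0$ for all $l$. The conjecture holds for $q=5$, in agreement with Section 6: $\lambda_{2l+2}=-2(-2)^l=3\cdot3^l$.

**Step 3 ($p\ge7$, the value $\gamma_m$).** Since $5$ is invertible and $4^m=1$,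
$$\gamma_m=\frac{3+2(-1)^m}5-1 .$$
If $p\equiv1\pmod4$ (so $p\ge13$), then $m$ is even and $\gamma_m=\frac55-1=0$. By Theorem 1 with $l=m$, the degree drops for $n=2m+2=p+1$ and $n=2m+3=p+2$. If $p\equiv3\pmod4$, then $m$ is odd and $\gamma_m=\frac15-1=-\frac45$. This, together with Step 1, proves the description of the $\gamma_l$ for $p\equiv3\pmod4$.

**Step 4 (two criteria for $p\equiv3\pmod4$, $p\ge7$).** *We read off $\gamma_l$ for $l<m$ and for $m\le l<2m$.* For $l<m$, $\gamma_l=\gamma_l^0$ vanishes if and only if $3\cdot4^l+2(-1)^l\equiv0$, that is $(-4)^l\equiv-\frac23$. This is the first criterion.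

For $l=m+j$ with $0\le j<m$ we need, by (13), the coefficient of $v^j$ in $\Gamma_0R$. Partial fractions give
$$\Gamma_0R=\frac{R^2}{1-4v}=\frac{(1-v)^2}{(1+v)^2(1-4v)}=\frac{9/25}{1-4v}-\frac{4/25}{1+v}+\frac{20/25}{(1+v)^2}.$$
Indeed the coefficient of $\frac1{1-4v}$ is $\frac{(3/4)^2}{(5/4)^2}=\frac9{25}$ and that of $\frac1{(1+v)^2}$ is $\frac{2^2}{5}=\frac{20}{25}$; setting $v=0$ forces the remaining one to be $1-\frac{29}{25}=-\frac4{25}$. The coefficient of $v^j$ is therefore
$$\frac{9\cdot4^j-4(-1)^j+20(j+1)(-1)^j}{25}=\frac{9\cdot4^j+(-1)^j(16+20j)}{25}.$$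
As $4^m=1$ and $(-1)^m=-1$, we have $\gamma^0_{m+j}=\frac{3\cdot4^j-2(-1)^j}5$ in $\mathbb F_p$. So for $0\le j<m$
$$25\,\gamma_{m+j}=15\cdot4^j-10(-1)^j-9\cdot4^j-(-1)^j(16+20j)=6\cdot4^j-(-1)^j(26+20j).$$
Dividing by $2(-1)^j$, this vanishes if and only if $3(-4)^j\equiv13+10j\pmod p$, the second criterion. (For $j=0$ the formula gives $\gamma_m=-\frac{20}{25}=-\frac45$, as it should.)

**Step 5 (the listed primes).** *We exhibit one zero $\gamma_l$ for each; it makes the degree drop at $n=2l+2$ (and at $2l+3$).*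

The first criterion applies to two primes.

* $p=19$, $m=9$: $\gamma_3=38=2\cdot19=0$, so $n=8$.
* $p=11$, $m=5$: $\gamma_4=154=14\cdot11=0$, so $n=10$.

The second criterion, with $l=m+j$, applies to five primes.

* $p=7$, $m=3$, $j=1$: $3(-4)-23=-35\equiv0$, so $l=4$, $n=10$.
* $p=47$, $m=23$, $j=3$: $-192-43=-235=-5\cdot47$, so $l=26$, $n=54$.
* $p=43$, $m=21$, $j=7$: $-49152-83=-49235=-43\cdot1145$, so $l=28$, $n=58$.
* $p=59$, $m=29$, $j=24$: $4^3\equiv5$ and $5^2=25$, $5^4\equiv35$, $5^8\equiv45$, so $3\cdot4^{24}\equiv3\cdot45=135\equiv17$, and $13+240=253\equiv17$. So $l=53$, $n=108$.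
* $p=67$, $m=33$, $j=24$: $4^3\equiv-3$ and $(-3)^8=6561\equiv-5$, so $3\cdot4^{24}\equiv-15\equiv52$, and $253\equiv52$. So $l=57$, $n=116$.

For the last two primes we run the recurrence (15). For $l<m$ the values come from $\gamma_l=3\gamma_{l-1}+4\gamma_{l-2}$ ($2\le l<m$), which holds since $(1+v)(1-4v)=1-3v-4v^2$, with $\gamma_0=1$, $\gamma_1=2$; then $\gamma_m=-\frac45$.

* $p=31$, $m=15$, $\gamma_l=-\gamma_{l-1}+2\gamma_{l-16}$ for $l\ge16$:
  $\gamma_0,\dots,\gamma_{15}=1,2,10,7,30,25,9,3,14,23,1,2,10,7,30,24$;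
  $\gamma_{16},\dots,\gamma_{31}=9,26,25,20,9,10,8,29,30,16,17,18,2,12,17,0$.
  The last step is $\gamma_{31}=-17+2\cdot24=31\equiv0$. So $l=31$, $n=64$.
* $p=23$, $m=11$, $\gamma_l=-\gamma_{l-1}+2\gamma_{l-12}$ for $l\ge12$:
  $\gamma_0,\dots,\gamma_{11}=1,2,10,15,16,16,20,9,15,12,4,13$;
  $\gamma_{12},\dots,\gamma_{23}=12,15,5,2,7,2,15,3,4,20,11,15$;
  $\gamma_{24},\dots,\gamma_{35}=9,21,12,15,22,5,2,4,4,13,9,21$;
  $\gamma_{36},\dots,\gamma_{48}=20,22,2,5,16,17,10,21,10,16,2,17,0$.
  The last step is $\gamma_{48}=-17+2\cdot20=23\equiv0$. So $l=48$, $n=98$. $\blacksquare$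

## 11. The values $\gamma_0,\gamma_1,\gamma_2,\gamma_3$ and the range $n\le9$

**Theorem 4.** The conjecture is true for all admissible $q$ (that is, $q=p^r>3$ with $p$ odd) when $2\le n\le5$. For $n=6,7$ it is false exactly for $q=5^r$, $r\ge2$. For $n=8,9$ it is false exactly for $q=19^r$, $r\ge1$.

*Proof.* By Theorem 1 the pairs $n=2,3$; $4,5$; $6,7$; $8,9$ correspond to $l=0,1,2,3$. So we must decide when $\gamma_0,\gamma_1,\gamma_2,\gamma_3$ vanish.

**Step 1 ($p=3$ and $p=5$).** If $p=3$, then $r\ge2$ because $q>3$, and no $\gamma_l$ vanishes by Theorem 2. If $q=5$, no $\gamma_l$ vanishes by Theorem 3. If $p=5$ and $r\ge2$, then $\gamma_l=0$ if and only if $l\equiv2\pmod5$, so among $l\le3$ only $l=2$ gives a zero.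

**Step 2 ($p\ge7$, $l\le2$).** Now $m\ge3$. For $r\ge2$ we have $\gamma_l=\gamma_l^0$ for all $l$, and for $r=1$ the same holds for $l<m$ by (13). So $\gamma_0=1$, $\gamma_1=2$, $\gamma_2=10$ in every case, and these are nonzero mod $p$.

**Step 3 ($p\ge7$, $l=3$).** If $r\ge2$, or if $p\ge11$ (so that $3<m$), then $\gamma_3=\gamma_3^0=38=2\cdot19$, which is $0$ in $\mathbb F_p$ if and only if $p=19$. The only remaining case is $q=7$. There $m=3$, and $\gamma_3=\gamma_m=\gamma_3^0-1=37\equiv2\ne0$ mod $7$. $\blacksquare$
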